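\title{High powers of a quadric in four variables\\ have subgeneric Waring rank}

\begin{abstract}
Let $q_n$ be a non-degenerate quadratic form in $n$ complex variables. It has been conjectured that, for every fixed $n\ge 3$, the Waring rank of $q_n^s$ exceeds the generic rank of forms of degree $2s$ once $s$ is large. We disprove this for $n=4$: the rank of $q_4^s$ is at most $\frac{5}{16}s^3+O(s^2)$, the generic rank is $\frac13 s^3+O(s^2)$, and the rank is smaller than the generic rank for every $s\ge 31$. The decompositions are unions of orbits of a finite subgroup of the torus that preserves $xy+zw$. Gaussian quadrature produces the power of the quadric, and the factorization of an interpolating polynomial cancels the unwanted terms. For $n=3$ the method bounds the rank asymptotically by $\frac98$ of the generic rank.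
\end{abstract}

\section{Introduction}

A \emph{Waring decomposition} of size $r$ of a form $f\in\mathbb C[x_1,\dots,x_n]$ of degree $d$ is an expression $f=\ell_1^d+\dots+\ell_r^d$ with linear forms $\ell_j$ over $\mathbb C$. The \emph{Waring rank} $\operatorname{rk} f$ is the least such $r$. It does not change under an invertible linear change of coordinates. Since every complex number is a $d$-th power, an expression $Cf=\sum_{j=1}^r c_j\ell_j^d$ with constants $c_j$ and $C\neq0$ also shows that $\operatorname{rk} f\le r$; we use this throughout.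

The \emph{generic rank} $g(n,d)$ is the rank of a general form of degree $d$ in $n$ variables. A decomposition of size $r$ is a solution of $\binom{n+d-1}{d}$ equations, one for each monomial, in the $nr$ coefficients of the $\ell_j$. The Alexander--Hirschowitz theorem says that this count gives the generic rank,
\begin{equation}\label{eq:AH}
g(n,d)=\Bigl\lceil \frac1n\binom{n+d-1}{d}\Bigr\rceil ,
\end{equation}
except for $d=2$, where $g(n,2)=n$, and for $(n,d)\in\{(3,4),(4,4),(5,4),(5,3)\}$, where $g(n,d)$ is one more than the value in \eqref{eq:AH}. A rank is \emph{subgeneric} if it is less than $g(n,d)$ and \emph{supergeneric} if it is greater.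

We study the powers $q_n^s$, $s\ge1$, of $q_n=x_1^2+\dots+x_n^2$, which up to coordinates is any non-degenerate quadratic form in $n$ variables. For fixed $s$ it is known that $\lim_{n\to\infty}\log_n\operatorname{rk}(q_n^s)=s$ and that, if $s\ge2$, the rank of $q_n^s$ is subgeneric for all large $n$; note that $g(n,2s)$ grows like $n^{2s-1}$. For the opposite regime the following conjecture is posed in \cite{Flavi}.

\begin{quote}
\emph{For every integer $n\ge3$ there exists $s_0=s_0(n)$ such that $\operatorname{rk}(q_n^s)>g(n,2s)$ for all integers $s\ge s_0$.}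
\end{quote}

The guess is a natural one. A subgeneric decomposition solves a system with more equations than unknowns, so it needs a reason to exist. The decompositions that come first to hand are not small: the power $q_n^s$ is an average of powers of linear forms over the sphere, and for $n=4$ the direct discretization of this average has about $\frac12s^3$ terms (Example~\ref{ex:naive}), against $g(4,2s)\sim\frac13s^3$. For $n=2$ the rank equals the generic rank for every $s$ (Example~\ref{ex:two}), so $n=3$ is the first case in which the conjecture could hold. Nevertheless it fails, already for $n=4$.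

\begin{theorem}\label{thm:main}
For every $s\ge1$, with $k=\lfloor s/4\rfloor$,
\[
\operatorname{rk}(q_4^s)\ \le\ U(s):=\bigl(\lfloor s/2\rfloor+1\bigr)\bigl((s+1-k)^2+k^2\bigr)=\tfrac5{16}s^3+O(s^2).
\]
\end{theorem}

\begin{corollary}\label{cor:false}
We have $\operatorname{rk}(q_4^s)<g(4,2s)$ for every $s\ge31$, and also for $s\in\{13,17,21,24,25,27,28,29\}$. Hence no $s_0(4)$ exists, and the conjecture is false.
\end{corollary}

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] We have
\[
\frac12\le\liminf_{s\to\infty}\frac{\operatorname{rk}(q_4^s)}{g(4,2s)}\le\limsup_{s\to\infty}\frac{\operatorname{rk}(q_4^s)}{g(4,2s)}\le\frac{15}{16},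
\]
and the rank of $q_4^s$ lies below the generic rank by at least $\frac1{48}s^3+O(s^2)$.
\item[(2)] For every $s\ge1$, with $k=\lfloor s/4\rfloor$, we have $\operatorname{rk}(q_3^s)\le 2(s+1-k)\bigl(\lfloor s/2\rfloor+1\bigr)$. Hence $\limsup_{s\to\infty}\operatorname{rk}(q_3^s)/g(3,2s)\le\frac98$.
\end{enumerate}
\end{theorem}

We do not decide what happens for $n=3$ or for $n\ge5$.

The construction writes $q_4=xy+zw$ and sums $2s$-th powers over orbits of a finite subgroup $\Gamma$ of the two-dimensional torus that preserves $xy$ and $zw$. If $\Gamma$ is large, only the monomials $(xy)^t(zw)^{s-t}$ survive, and a quadrature rule combines them into $q_4^s$. We take $\Gamma$ slightly too small for this, so that four further families of monomials survive, and we cancel them by moving the orbits along the torus. Section~\ref{sec:lower} contains the lower bound and the case $n=2$, Section~\ref{sec:orbits} the orbit sums, and Section~\ref{sec:four} the case $s=4$ by hand. Theorem~\ref{thm:main} is proved in Section~\ref{sec:general}, the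 comparison with the generic rank is made in Section~\ref{sec:compare}, and Section~\ref{sec:three} treats three variables.

\section{The average over the sphere and a lower bound}\label{sec:lower}

Let $n\ge 2$, let $S\subset\mathbb R^n$ be the unit sphere with its surface measure $du$, and let $u\cdot x=u_1x_1+\dots+u_nx_n$. For real $x$ the integral $\int_S(u\cdot x)^{2s}\,du$ is invariant under rotations of $x$, homogeneous of degree $2s$, and positive for $x\ne0$. It is therefore a positive multiple of $q_n(x)^s$, and since two polynomials that agree on $\mathbb R^n$ are equal,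
\begin{equation}\label{eq:sphere}
q_n^s=c\int_S(u\cdot x)^{2s}\,du\qquad\text{with } c>0 .
\end{equation}
This is a continuous Waring decomposition. It suggests the constructions below, and it also bounds the rank from below.

\begin{proposition}\label{prop:lower}
For all $n\ge2$ and $s\ge1$ we have $\operatorname{rk}(q_n^s)\ge\binom{s+n-1}{n-1}$.
\end{proposition}

\begin{proof}
For a form $H$ of degree $2s$ let $H(\partial)$ be the differential operator obtained by substituting $\partial/\partial x_i$ for $x_i$. For $u\in\mathbb C^n$ we have $H(\partial)(u\cdot x)^{2s}=(2s)!\,H(u)$, because each of the $2s$ derivatives $\partial/\partial x_i$ in a monomial of $H$ lowers the exponent by one and contributes a factor $u_i$. On the space of forms of degree $s$, which has dimension $\binom{s+n-1}{n-1}$, consider the symmetric bilinear form $B(F,G)=(FG)(\partial)\,q_n^s$. If $q_n^s=\sum_{j=1}^r(u_j\cdot x)^{2s}$, then $B(F,G)=(2s)!\sum_jF(u_j)G(u_j)$ is a sum of $r$ bilinear forms of rank at most one, so $B$ has rank at most $r$. By \eqref{eq:sphere},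 $B(F,G)=(2s)!\,c\int_SFG\,du$. A nonzero real form does not vanish identically on $S$, so $B(F,F)>0$ for real $F\neq0$. Thus the matrix of $B$ in the basis of monomials is real and positive definite, hence invertible, and $r\ge\binom{s+n-1}{n-1}$.
\end{proof}

\begin{example}[two variables]\label{ex:two}
In the coordinates $x=x_1+\sqrt{-1}\,x_2$, $y=x_1-\sqrt{-1}\,x_2$ we have $q_2=xy$. Let $\zeta=\exp(\pi\sqrt{-1}/(s+1))$. Then
\[
\sum_{j=0}^{s}(\zeta^jx+\zeta^{-j}y)^{2s}=\sum_{i=0}^{2s}\binom{2s}{i}x^iy^{2s-i}\sum_{j=0}^s(\zeta^2)^{j(i-s)}=(s+1)\binom{2s}{s}(xy)^s,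
\]
because $\zeta^2$ is a primitive $(s+1)$-th root of unity and $|i-s|\le s$, so the inner sum vanishes unless $i=s$. With Proposition~\ref{prop:lower} this gives $\operatorname{rk}(q_2^s)=s+1=g(2,2s)$.
\end{example}

For fixed $n$ and $s\to\infty$ the lower bound is asymptotic to $s^{n-1}/(n-1)!$ and $g(n,2s)$ to $(2s)^{n-1}/n!$. The ratio $n/2^{n-1}$ is less than $1$ for $n\ge3$, so Proposition~\ref{prop:lower} leaves room for subgeneric rank.

\section{Orbit sums in four variables}\label{sec:orbits}

Applying the substitution of Example~\ref{ex:two} to the pairs $x_1,x_2$ and $x_3,x_4$, we write $q_4=xy+zw$. The torus $T=(\mathbb C^*)^2$ acts on linear forms $\ell=ax+by+cz+ew$ by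
\[
(\sigma,\tau)\cdot\ell=\sigma a\,x+\sigma^{-1}b\,y+\tau c\,z+\tau^{-1}e\,w ,
\]
and this action preserves the products $ab$ and $ce$. We say that $\ell$ \emph{lies over} $p\in\mathbb C$ if
\[
ab=p,\qquad ce=1-p .
\]
A real form $u\cdot x$ has $b=\bar a$, $e=\bar c$ and $4(ab+ce)=u_1^2+\dots+u_4^2$. So, up to scale, the sphere in \eqref{eq:sphere} consists of real forms lying over points $p\in[0,1]$, and those over a given $p$ form one orbit of the compact torus $|\sigma|=|\tau|=1$. We discretize the torus by a finite group and the interval by a quadrature rule.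

\subsection*{Weights}
The \emph{weight} of $x^{i_1}y^{i_2}z^{i_3}w^{i_4}$ is $(i_1-i_2,\,i_3-i_4)\in\mathbb Z^2$. For $\lambda=(\alpha,\beta)$ with $\alpha+\beta$ even put
\[
\|\lambda\|=\tfrac12\bigl(|\alpha|+|\beta|\bigr),\qquad \phi_\lambda=x^{\alpha_+}y^{\alpha_-}z^{\beta_+}w^{\beta_-},
\]
where $\alpha_+=\max(\alpha,0)$ and $\alpha_-=\max(-\alpha,0)$. The monomial $\phi_\lambda$ has weight $\lambda$ and degree $2\|\lambda\|$, and the monomials of degree $2s$ and weight $\lambda$ are
\begin{equation}\label{eq:monomials}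
\phi_\lambda\,(xy)^t(zw)^{t'},\qquad t+t'=s-\|\lambda\|,\quad t,t'\ge0 .
\end{equation}
There are $s-\|\lambda\|+1$ of them if $\|\lambda\|\le s$ and none otherwise. Write $\phi_\lambda(\ell)=\phi_\lambda(a,b,c,e)$. Directly from the definitions,
\begin{align}
\phi_\lambda\bigl((\sigma,\tau)\cdot\ell\bigr)&=\sigma^\alpha\tau^\beta\,\phi_\lambda(\ell),\label{eq:equiv}\\
\phi_\lambda(\ell)\,\phi_{-\lambda}(\ell)&=p^{|\alpha|}(1-p)^{|\beta|}\quad\text{if $\ell$ lies over $p$.}\label{eq:product}
\end{align}
So the values at $\lambda$ and $-\lambda$ determine each other. The values at two independent weights, on the other hand, can be prescribed freely.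

\begin{lemma}\label{lem:position}
Let $\lambda_1,\lambda_2\in\mathbb Z^2$ be linearly independent with even coordinate sums, let $p\neq0,1$, and let $A_1,A_2\in\mathbb C^*$. There is a linear form $\ell$ over $p$ with $\phi_{\lambda_1}(\ell)=A_1$ and $\phi_{\lambda_2}(\ell)=A_2$.
\end{lemma}

\begin{proof}
The form $\ell_0=x+py+z+(1-p)w$ lies over $p$, and $\phi_{\lambda_i}(\ell_0)\neq0$ because $p\ne0,1$. By \eqref{eq:equiv} it suffices to find $(\sigma,\tau)\in T$ with $\sigma^{\alpha_i}\tau^{\beta_i}=A_i/\phi_{\lambda_i}(\ell_0)$ for $i=1,2$, where $\lambda_i=(\alpha_i,\beta_i)$. Choose logarithms $L_1,L_2$ of the right-hand sides, solve the invertible linear system $\alpha_iX+\beta_iY=L_i$, and put $\sigma=\exp X$, $\tau=\exp Y$.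
\end{proof}

\subsection*{Finite subgroups of the torus}
Let $\Lambda\subset\mathbb Z^2$ be a subgroup of finite index $N$, and let
\[
\Gamma=\{(\sigma,\tau)\in T:\ \sigma^\alpha\tau^\beta=1\text{ for all }(\alpha,\beta)\in\Lambda\}.
\]
This is the character group $\operatorname{Hom}(\mathbb Z^2/\Lambda,\mathbb C^*)$. By duality of finite abelian groups, $|\Gamma|=N$, and $\sum_{(\sigma,\tau)\in\Gamma}\sigma^\alpha\tau^\beta$ equals $N$ if $(\alpha,\beta)\in\Lambda$ and $0$ otherwise. Call $\Lambda$ \emph{even} if $\alpha+\beta$ is even on $\Lambda$; then $(-1,-1)\in\Gamma$. The \emph{orbit sum} of $\ell$ is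
\[
F_\ell=\sum_{\gamma\in\Gamma}(\gamma\cdot\ell)^{2s}.
\]
In $(\gamma\cdot\ell)^{2s}$ the coefficient of a monomial of weight $(\alpha,\beta)$ is $\sigma^\alpha\tau^\beta$ times its coefficient in $\ell^{2s}$. Hence $F_\ell$ is $N$ times the part of $\ell^{2s}$ with weights in $\Lambda$. If $\Lambda$ is even, then $\gamma$ and $(-1,-1)\gamma$ give forms that differ by a sign and have the same $2s$-th power, so $F_\ell$ is a combination of $N/2$ powers.

\subsection*{Gaussian quadrature}
We recall the statement. Let $W$ be a positive continuous function on $(0,1)$ with finite integral, and let $M\ge1$. There are distinct \emph{nodes} $p_1,\dots,p_M\in(0,1)$ and \emph{coefficients} $\omega_1,\dots,\omega_M>0$ such that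
\begin{equation}\label{eq:gauss}
\sum_{j=1}^M\omega_jP(p_j)=\int_0^1P(p)\,W(p)\,dp\qquad\text{whenever }\deg P\le 2M-1 .
\end{equation}
The nodes are the zeros of the orthogonal polynomial of degree $M$ for $W$. We need exactness in degree $s$, and we always take
\[
M=\lfloor s/2\rfloor+1,\qquad\text{so that } 2M-1\ge s .
\]
We also use the beta integral $\int_0^1p^{t}(1-p)^{t'}dp=t!\,t'!/(t+t'+1)!$ for integers $t,t'\ge0$.

\begin{proposition}\label{prop:orbit}
Let $\Lambda$ be even of index $N$. Let $p_j,\omega_j$ $(1\le j\le M)$ be the nodes and coefficients for $W=1$, let $\ell_j$ be any linear form over $p_j$, and put $G=\sum_{j=1}^M\omega_jF_{\ell_j}$.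
\begin{enumerate}
\item[(a)] $G$ is a combination of $MN/2$ powers of linear forms, and all its monomials have weight $\lambda\in\Lambda$ with $\|\lambda\|\le s$.
\item[(b)] The part of $G$ of weight $0$ is $\dfrac{N\,(2s)!}{(s+1)!\,s!}\,(xy+zw)^s$.
\item[(c)] The part of $G$ of weight $\lambda\in\Lambda$ vanishes if $\sum_j\omega_j\phi_\lambda(\ell_j)P(p_j)=0$ for all polynomials $P$ of degree at most $s-\|\lambda\|$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) has been shown. By the multinomial theorem, the coefficient in $G$ of the monomial \eqref{eq:monomials} with $\lambda=(\alpha,\beta)\in\Lambda$ is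
\[
\frac{N\,(2s)!}{(t+\alpha_+)!\,(t+\alpha_-)!\,(t'+\beta_+)!\,(t'+\beta_-)!}\ \sum_{j=1}^M\omega_j\,\phi_\lambda(\ell_j)\,p_j^{\,t}(1-p_j)^{t'} .
\]
Since $p^t(1-p)^{t'}$ has degree $s-\|\lambda\|$, this gives (c). For $\lambda=0$ we have $\phi_0=1$ and $t'=s-t$, and by \eqref{eq:gauss} and the beta integral the coefficient is
\[
\frac{N\,(2s)!}{t!^2\,(s-t)!^2}\cdot\frac{t!\,(s-t)!}{(s+1)!}=\frac{N\,(2s)!}{(s+1)!\,s!}\binom st ,
\]
which gives (b).
\end{proof}

\begin{example}[the direct discretization]\label{ex:naive}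
Let $\Lambda$ be generated by $(s+1,s+1)$ and $(s+1,-s-1)$. It is even of index $2(s+1)^2$, and its element $(s+1)(i+j,\,i-j)$ has $\|\cdot\|=(s+1)\max(|i|,|j|)$. So only the weight $0$ occurs in $G$, and $\operatorname{rk}(q_4^s)\le(\lfloor s/2\rfloor+1)(s+1)^2\sim\frac12s^3$.
\end{example}

This bound is too weak by a factor $\frac32$, but it wastes something: parts (a) and (b) hold for any $\ell_j$ over $p_j$, so two free parameters per node are unused. We spend them on a lattice of smaller index, which contains a few nonzero weights with $\|\lambda\|\le s$.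

\section{The case $s=4$}\label{sec:four}

Here $M=3$, with nodes $\frac12-\frac{\sqrt{15}}{10},\ \frac12,\ \frac12+\frac{\sqrt{15}}{10}$ and coefficients $\frac5{18},\frac49,\frac5{18}$: in the variable $p-\frac12$ the odd moments vanish by symmetry, and the moments of order $0,2,4$ are $1$, $\frac59\cdot\frac3{20}=\frac1{12}$ and $\frac59\cdot\frac9{400}=\frac1{80}$, as for the integral. Example~\ref{ex:naive} uses a group of order $50$ and gives $3\cdot25=75$ powers.

Take instead $\Lambda=\{(\alpha,\beta):\alpha+21\beta\equiv0\bmod 34\}$, which is even of index $34$. The group $\Gamma$ is generated by $(\zeta,\zeta^{21})$ with $\zeta=\exp(2\pi\sqrt{-1}/34)$. For $\beta=0,1,\dots,8$ the condition $\alpha\equiv13\beta$ reads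
\[
\alpha\equiv 0,\ 13,\ -8,\ 5,\ -16,\ -3,\ 10,\ -11,\ 2\pmod{34},
\]
and $|\alpha|\le8-\beta$ is possible only for $\beta=0,3,5$. So the weights with $\|\lambda\|\le4$ are $0$, $\pm(5,3)$ and $\pm(3,-5)$. The nonzero ones have $\|\lambda\|=4=s$, and each carries a single monomial: $x^5z^3$, $y^5w^3$, $x^3w^5$, $y^3z^5$.

Consider the first pair. Put $\xi_j=\omega_ja_j^5c_j^3$ and $\eta_j=\omega_jb_j^5e_j^3$. The monomials $x^5z^3$ and $y^5w^3$ disappear from $G$ if
\[
\xi_1+\xi_2+\xi_3=0,\qquad\eta_1+\eta_2+\eta_3=0 .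
\]
The difficulty is that these linear equations are coupled by \eqref{eq:product}: the products $\xi_j\eta_j=\mu_j:=\omega_j^2p_j^5(1-p_j)^3\neq0$ are fixed by the quadrature rule. Solve the first equation by $\xi=(r,-r-1,1)$. Then the second reads $\mu_1/r-\mu_2/(r+1)+\mu_3=0$, that is,
\[
\mu_3r^2+(\mu_1-\mu_2+\mu_3)\,r+\mu_1=0 .
\]
This quadratic has leading coefficient $\mu_3\ne0$, value $\mu_1\neq0$ at $r=0$ and value $\mu_2\ne0$ at $r=-1$. So it has a complex root, and the root gives $\xi$ with nonzero entries. For the second pair put $\xi'_j=\omega_ja_j^3e_j^5$ and $\eta'_j=\omega_jb_j^3c_j^5$; the same quadratic with $\mu'_j=\omega_j^2p_j^3(1-p_j)^5$ in place of $\mu_j$ gives $\xi'$. By Lemma~\ref{lem:position} there is $\ell_j$ over $p_j$ with $a_j^5c_j^3=\xi_j/\omega_j$ and $a_j^3e_j^5=\xi'_j/\omega_j$. All four monomials cancel, and $G=34\cdot\frac{8!}{5!\,4!}\,q_4^4=476\,q_4^4$ is a combination of $3\cdot17=51=U(4)$ powers.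

This improves on $75$ but not on $g(4,8)=\lceil165/4\rceil=42$; the saving overtakes the generic rank only for larger $s$. Two things must be generalized: the lattice, and the solution of the coupled equations.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:general}

\subsection*{The lattice}
We want a lattice of small index whose nonzero elements with $\|\lambda\|\le s$ are few and have $\|\lambda\|$ close to $s$, so that they carry few monomials. By Lemma~\ref{lem:position} we control two independent weights and, through \eqref{eq:product}, their negatives. In the coordinates $u=\frac{\alpha+\beta}2$, $v=\frac{\alpha-\beta}2$ we have $\|\lambda\|=\frac12(|u+v|+|u-v|)=\max(|u|,|v|)$. The region $\|\lambda\|\le s$ is a square, and the lattice of Example~\ref{ex:naive} is the square lattice generated by $(s+1,0)$ and $(0,s+1)$. We tilt it, so that the two generators enter the square while their sum and difference stay just outside (Figure~\ref{fig:lattice}).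

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.25]
\fill[gray!15] (-8,-8) rectangle (8,8);
\draw[gray] (-8,-8) rectangle (8,8);
\draw[->] (-11,0)--(11,0) node[right]{$u$};
\draw[->] (0,-11)--(0,11) node[above]{$v$};
\draw[dashed] (5,9)--(-9,5)--(-5,-9)--(9,-5)--cycle;
\draw[dashed] (7,2)--(-7,-2) (-2,7)--(2,-7);
\foreach \x/\y in {0/0,7/2,-2/7,-7/-2,2/-7} \fill (\x,\y) circle (0.35);
\foreach \x/\y in {5/9,-9/5,-5/-9,9/-5} \filldraw[fill=white] (\x,\y) circle (0.35);
\node[above left] at (7,2) {$\lambda_1$};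
\node[below left] at (-2,7) {$\lambda_2$};
\node[right] at (5.2,9.3) {$\lambda_1+\lambda_2$};
\end{tikzpicture}
\caption{The lattice generated by $\lambda_1=(7,2)$ and $\lambda_2=(-2,7)$ in the coordinates $(u,v)$, for $s=8$. The shaded square $\max(|u|,|v|)\le8$ contains the weights of all monomials of degree $16$. Only $0,\pm\lambda_1,\pm\lambda_2$ (black) lie in it; the points $\pm\lambda_1\pm\lambda_2$ (white) have a coordinate $\pm9$.}
\label{fig:lattice}
\end{figure}

\begin{lemma}\label{lem:lattice}
Let $h\ge k\ge0$ be integers with $h+k=s+1$, and let $\Lambda\subset\mathbb Z^2$ be generated by $\lambda_1=(h+k,\,h-k)$ and $\lambda_2=(h-k,\,-h-k)$. Then $\Lambda$ is even of index $2(h^2+k^2)$, we have $\|\lambda_1\|=\|\lambda_2\|=h$, and every $\lambda\in\Lambda$ other than $0,\pm\lambda_1,\pm\lambda_2$ has $\|\lambda\|\ge s+1$.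
\end{lemma}

\begin{proof}
The coordinate sums of $\lambda_1$ and $\lambda_2$ are $2h$ and $-2k$, so $\Lambda$ is even. The index is the absolute value of the determinant of the generators, $(h+k)^2+(h-k)^2=2(h^2+k^2)$. In the coordinates $(u,v)$ the generators are $(h,k)$ and $(-k,h)$, which have norm $h$ because $h\ge k$, and $i\lambda_1+j\lambda_2$ is $(ih-jk,\ ik+jh)$. If $ij>0$, then $|v|=|i|k+|j|h\ge h+k$. If $ij<0$, then $|u|=|i|h+|j|k\ge h+k$. If $ij=0$ and the nonzero one of $i,j$ has absolute value at least $2$, then the norm is at least $2h\ge h+k$.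
\end{proof}

For $k=0$ this is the lattice of Example~\ref{ex:naive}, and for $s=4$, $k=1$ it is the lattice of Section~\ref{sec:four}. An orbit sum costs $h^2+k^2=(s+1-k)^2+k^2$ powers, which decreases as $k$ grows toward $(s+1)/2$. The price is that each of the weights $\pm\lambda_1,\pm\lambda_2$ carries $s-h+1=k$ monomials. If $k\sim\theta s$, the total is asymptotic to $\frac12\bigl((1-\theta)^2+\theta^2\bigr)s^3$, and for $\theta\le\frac12$ this is below $\frac13s^3$ exactly when $\theta>\frac12\bigl(1-\frac1{\sqrt3}\bigr)=0.211\ldots$. The next lemma allows $\theta=\frac14$.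

\subsection*{The coupled equations}
By Proposition~\ref{prop:orbit}(c) and \eqref{eq:product} we need two vectors $\xi,\eta\in\mathbb C^M$, both orthogonal to the values at the nodes of all polynomials of degree less than $k$, with prescribed products $\xi_j\eta_j$. Lagrange interpolation parametrizes such vectors by polynomials, in such a way that the product of vectors corresponds to the product of polynomials. The problem then becomes one of factorization.

\begin{lemma}\label{lem:factor}
Let $p_1,\dots,p_M\in\mathbb C$ be distinct, let $\mu_1,\dots,\mu_M\in\mathbb C^*$, and let $k$ be an integer with $0\le k\le (M-1)/2$. There are $\xi,\eta\in(\mathbb C^*)^M$ with $\xi_j\eta_j=\mu_j$ for all $j$ and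
\[
\sum_{j=1}^M\xi_jP(p_j)=\sum_{j=1}^M\eta_jP(p_j)=0\qquad\text{for all polynomials $P$ of degree at most } k-1 .
\]
\end{lemma}

\begin{proof}
Let $Q(p)=\prod_j(p-p_j)$; then $Q'(p_j)=\prod_{i\neq j}(p_j-p_i)\neq0$. A polynomial $F$ of degree at most $M-1$ equals its interpolating polynomial $\sum_jF(p_j)\,Q(p)/\bigl((p-p_j)Q'(p_j)\bigr)$. Comparing the coefficients of $p^{M-1}$ gives
\begin{equation}\label{eq:lagrange}
\sum_{j=1}^M\frac{F(p_j)}{Q'(p_j)}=0\qquad\text{if }\deg F\le M-2 .
\end{equation}
Let $D$ be the polynomial of degree at most $M-1$ with $D(p_j)=\mu_jQ'(p_j)^2$ for all $j$. It is not zero. Factor it into linear factors over $\mathbb C$ and distribute them into two groups whose sizes differ by at most one: $D=RS$ with $\deg R,\deg S\le\lceil(M-1)/2\rceil$. Since $k\le\lfloor(M-1)/2\rfloor$, both degrees are at most $M-1-k$. Put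
\[
\xi_j=\frac{R(p_j)}{Q'(p_j)},\qquad\eta_j=\frac{S(p_j)}{Q'(p_j)} .
\]
Then $\xi_j\eta_j=D(p_j)/Q'(p_j)^2=\mu_j\neq0$. If $\deg P\le k-1$, then $RP$ and $SP$ have degree at most $M-2$, and \eqref{eq:lagrange} gives the two vanishing sums. For $k=0$ there is nothing to check.
\end{proof}

\begin{remark}
The bound on $k$ cannot be dropped. For $M=2$ and $k=1$ the equations force $\xi_2=-\xi_1$ and $\eta_2=-\eta_1$, hence $\mu_1=\mu_2$. In general, let $M/2\le k<M$. The vectors orthogonal to all polynomials of degree less than $k$ form a space of dimension $M-k$, so they are exactly the vectors $R(p_j)/Q'(p_j)$ with $\deg R\le M-1-k$. Then $\deg RS\le M-2$, and \eqref{eq:lagrange} imposes the condition $\sum_j\mu_jQ'(p_j)=0$ on the products.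
\end{remark}

\subsection*{The decomposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M=\lfloor s/2\rfloor+1$, and take the largest $k$ that Lemma~\ref{lem:factor} allows, $k=\lfloor(M-1)/2\rfloor=\lfloor s/4\rfloor$. Put $h=s+1-k$; then $h\ge k$. Let $\Lambda,\lambda_1,\lambda_2$ be as in Lemma~\ref{lem:lattice}, and let $p_j,\omega_j$ be as in Proposition~\ref{prop:orbit}.

Fix $i\in\{1,2\}$ and write $\lambda_i=(\alpha_i,\beta_i)$. The numbers
\[
\mu^{(i)}_j=\omega_j^2\,p_j^{|\alpha_i|}(1-p_j)^{|\beta_i|}\qquad(1\le j\le M)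
\]
are nonzero because $\omega_j>0$ and $0<p_j<1$, and the nodes are distinct. Let $\xi^{(i)},\eta^{(i)}$ be the vectors given by Lemma~\ref{lem:factor}. The weights $\lambda_1,\lambda_2$ are independent, so by Lemma~\ref{lem:position} there is for each $j$ a form $\ell_j$ over $p_j$ with $\omega_j\phi_{\lambda_i}(\ell_j)=\xi^{(i)}_j$ for $i=1,2$. By \eqref{eq:product},
\[
\omega_j\phi_{-\lambda_i}(\ell_j)=\frac{\omega_j\,p_j^{|\alpha_i|}(1-p_j)^{|\beta_i|}}{\phi_{\lambda_i}(\ell_j)}=\frac{\mu_j^{(i)}}{\xi^{(i)}_j}=\eta_j^{(i)} .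
\]

Let $G=\sum_j\omega_jF_{\ell_j}$. By Proposition~\ref{prop:orbit}(a) and Lemma~\ref{lem:lattice}, its weights are among $0,\pm\lambda_1,\pm\lambda_2$. If $k=0$, then $h=s+1$ and only the weight $0$ occurs. If $k\ge1$, then $s-\|\pm\lambda_i\|=s-h=k-1$, so the condition of Proposition~\ref{prop:orbit}(c) for $\lambda_i$ and for $-\lambda_i$ is the conclusion of Lemma~\ref{lem:factor} for $\xi^{(i)}$ and for $\eta^{(i)}$. Thus $G$ equals its part of weight $0$, a nonzero multiple of $q_4^s$, and it is a combination of $M(h^2+k^2)=U(s)$ powers. Finally $M=\frac s2+O(1)$, $h=\frac34s+O(1)$ and $k=\frac14s+O(1)$, so $U(s)=\frac12\bigl(\frac9{16}+\frac1{16}\bigr)s^3+O(s^2)=\frac5{16}s^3+O(s^2)$.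
\end{proof}

\begin{remark}[where the saving comes from]
The space of forms of degree $2s$ has dimension $\binom{2s+3}3\sim\frac43s^3$. It splits according to the weight modulo $\Lambda$ into $h^2+k^2\sim\frac58s^2$ eigenspaces of $\Gamma$, of average dimension asymptotic to $\frac{32}{15}s$. The orbit sums lie in the invariant eigenspace, whose dimension is only $s+1+4k\sim2s$. There the system is not overdetermined: it has $4M\sim2s$ unknowns, of which the $2M$ products $a_jb_j$, $c_je_j$ (with $\omega_j$ absorbed into $\ell_j$) serve the $s+1$ equations of weight $0$, and $M$ serve each of the two groups of $2k$ equations. The constant $\frac{15}{16}$ in Theorem~\ref{thm:compl} is the ratio of $2s$ to $\frac{32}{15}s$.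
\end{remark}

\section{Comparison with the generic rank}\label{sec:compare}

For $s\ge3$ the pair $(4,2s)$ is not exceptional, so \eqref{eq:AH} gives $g(4,2s)=\lceil g_0(s)\rceil$ with
\[
g_0(s)=\frac14\binom{2s+3}3=\frac{(s+1)(2s+1)(2s+3)}{12}=\tfrac13s^3+O(s^2).
\]

\begin{proof}[Proof of Corollary~\ref{cor:false}]
It suffices to show that $\Delta(s):=12\bigl(g_0(s)-U(s)\bigr)=(s+1)(2s+1)(2s+3)-12M(h^2+k^2)$ is positive, since then $\operatorname{rk}(q_4^s)\le U(s)<g_0(s)\le g(4,2s)$. Write $s=4r+\epsilon$ with $0\le\epsilon\le3$, so that $k=r$: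
\[
\begin{array}{c|c|c|c}
s&M&h&h^2+k^2\\ \hline
4r&2r+1&3r+1&10r^2+6r+1\\
4r+1&2r+1&3r+2&10r^2+12r+4\\
4r+2&2r+2&3r+3&10r^2+18r+9\\
4r+3&2r+2&3r+4&10r^2+24r+16
\end{array}
\]
Expanding, and keeping the common factors $2r+1$ and $4(r+1)$ in the second and fourth cases, we find
\begin{align*}
\Delta(4r)&=(256r^3+192r^2+44r+3)-(240r^3+264r^2+96r+12)\\
&=16r^3-72r^2-52r-9,\\
\Delta(4r+1)&=(2r+1)\bigl[(128r^2+128r+30)-(120r^2+144r+48)\bigr]\\
&=(2r+1)(8r^2-16r-18),\\
\Delta(4r+2)&=(256r^3+576r^2+428r+105)-(240r^3+672r^2+648r+216)\\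
&=16r^3-96r^2-220r-111,\\
\Delta(4r+3)&=4(r+1)\bigl[(64r^2+128r+63)-(60r^2+144r+96)\bigr]\\
&=4(r+1)(4r^2-16r-33).
\end{align*}
These are positive in the following ranges.
\begin{itemize}
\item $s=4r$, $r\ge6$: $16r^3-72r^2=8r^2(2r-9)\ge24r^2\ge144r>52r+9$.
\item $s=4r+1$, $r\ge3$: $8r(r-2)\ge24>18$.
\item $s=4r+2$, $r\ge8$: $16r^2(r-6)\ge32r^2\ge256r=220r+36r\ge220r+288$.
\item $s=4r+3$, $r\ge6$: $4r(r-4)\ge48>33$.
\end{itemize}
So $\Delta(s)>0$ for $s=4r\ge24$, $s=4r+1\ge13$, $s=4r+2\ge34$ and $s=4r+3\ge27$. These ranges contain every $s\ge31$, and below $31$ they consist of $13,17,21,24,25,27,28,29$.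
\end{proof}

For example, $U(13)=7\cdot(11^2+3^2)=910$, while $g(4,26)=\lceil913.5\rceil=914$. At $s=30$ we have $\Delta(30)=-867$, so the bound $U$ gives no comparison there; this is the origin of the threshold $31$.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]
By Theorem~\ref{thm:main}, $g(4,2s)-\operatorname{rk}(q_4^s)\ge g(4,2s)-U(s)=\bigl(\frac13-\frac5{16}\bigr)s^3+O(s^2)=\frac1{48}s^3+O(s^2)$, and the upper limit is at most $\frac5{16}\big/\frac13=\frac{15}{16}$. By Proposition~\ref{prop:lower}, $\operatorname{rk}(q_4^s)\ge\binom{s+3}3\sim\frac16s^3$, so the lower limit is at least $\frac16\big/\frac13=\frac12$.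
\end{proof}

\section{Three variables}\label{sec:three}

Write $q_3=xy+z^2$. The torus is now $\mathbb C^*$, acting on $\ell=ax+by+cz$ by $\sigma\cdot\ell=\sigma ax+\sigma^{-1}by+cz$, and the weight of $x^{i_1}y^{i_2}z^{i_3}$ is $i_1-i_2$. There are three differences from the case $n=4$. A real form $u\cdot x$ has $4ab+c^2=u_1^2+u_2^2+u_3^2$, so the natural normalization is $ab=p/4$, $c^2=1-p$. The function $W$ that produces binomial coefficients is no longer constant. And $\sigma=-1$ does not act on $\ell$ as a sign, so no factor $\frac12$ is saved.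

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
Let $M=\lfloor s/2\rfloor+1$, $k=\lfloor s/4\rfloor$ and $h=s+1-k$ as before, and let $\Gamma$ be the group of $2h$-th roots of unity. The orbit sum $F_\ell=\sum_{\sigma\in\Gamma}(\sigma\cdot\ell)^{2s}$ consists of $2h$ powers and equals $2h$ times the part of $\ell^{2s}$ with weights divisible by $2h$. Weights are at most $2s$ in absolute value and $4h>2s$, so only $0$ and $\pm2h$ occur. We took the order of $\Gamma$ even so that these weights are even; the exponent of $z$ is then even as well, and the coefficients depend on $c$ only through $c^2$. The monomials that occur are $(xy)^tz^{2(s-t)}$ with $0\le t\le s$ and, if $k\ge1$,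
\[
x^{2h}(xy)^tz^{2t'},\qquad y^{2h}(xy)^tz^{2t'},\qquad t+t'=s-h=k-1 .
\]

Let $p_j,\omega_j$ be the nodes and coefficients in \eqref{eq:gauss} for $W(p)=(1-p)^{-1/2}$, let $\ell_j=a_jx+b_jy+c_jz$ satisfy $a_jb_j=p_j/4$ and $c_j^2=1-p_j$, and put $G=\sum_j\omega_jF_{\ell_j}$.

\emph{Weight $0$.} We need $I(t,m)=\int_0^1p^t(1-p)^{m-1/2}dp$ for integers $t,m\ge0$. Integrating by parts $t$ times gives $I(t,m)=t!\big/\prod_{i=0}^{t}\bigl(m+i+\frac12\bigr)$. Since $\prod_{i=0}^{m-1}\bigl(i+\frac12\bigr)=(2m)!/(4^mm!)$, we obtain for $m=s-t$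
\[
I(t,s-t)=\frac{t!\,(2s-2t)!}{4^{s-t}(s-t)!\,K},\qquad K=\prod_{i=0}^{s}\Bigl(i+\frac12\Bigr).
\]
As $2M-1\ge s$, the coefficient of $(xy)^tz^{2(s-t)}$ in $G$ is
\[
\frac{2h\,(2s)!}{t!^2\,(2s-2t)!}\sum_j\omega_j\Bigl(\frac{p_j}4\Bigr)^{t}(1-p_j)^{s-t}
=\frac{2h\,(2s)!}{t!^2\,(2s-2t)!}\cdot\frac{I(t,s-t)}{4^t}
=\frac{2h\,(2s)!}{4^s\,s!\,K}\binom st .
\]
So the part of weight $0$ is a nonzero multiple of $(xy+z^2)^s$.

\emph{Weights $\pm2h$.} The coefficients of $x^{2h}(xy)^tz^{2t'}$ and $y^{2h}(xy)^tz^{2t'}$ in $G$ are constant multiples of $\sum_j\omega_ja_j^{2h}P(p_j)$ and $\sum_j\omega_jb_j^{2h}P(p_j)$ with $P(p)=p^t(1-p)^{t'}$ of degree $k-1$. Apply Lemma~\ref{lem:factor} with $\mu_j=\omega_j^2(p_j/4)^{2h}\neq0$, which is allowed since $k\le(M-1)/2$. Let $a_j$ be a $2h$-th root of $\xi_j/\omega_j$, let $b_j=p_j/(4a_j)$, and let $c_j$ be a square root of $1-p_j$. Then $\omega_ja_j^{2h}=\xi_j$ and $\omega_jb_j^{2h}=\mu_j/\xi_j=\eta_j$, so both sums vanish.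

Hence $\operatorname{rk}(q_3^s)\le2hM=2(s+1-k)(\lfloor s/2\rfloor+1)\sim\frac34s^2$. For $s\ge3$, \eqref{eq:AH} gives $g(3,2s)=\lceil\frac13\binom{2s+2}2\rceil\sim\frac23s^2$, and $\frac34\big/\frac23=\frac98$.
\end{proof}

Since $\frac98>1$, this bound is compatible with either answer for $n=3$.

\begin{thebibliography}{9}

\bibitem{Flavi}
Cosimo Flavi, \emph{Decompositions of powers of quadrics}, arXiv:2411.03161 (2024).

\end{thebibliography}
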